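\title{Zeros of Chebyshev polynomials of nowhere analytic Jordan curves}

\begin{abstract}
Let $\mathfrak e$ be the closed region bounded by a Jordan curve, and let $\mu_n$ be the normalized counting measure of the zeros of its $n$th Chebyshev polynomial. If the curve contains no analytic arc, the zeros approach every point of the curve, and it is natural to ask whether $\mu_n$ converges to the equilibrium measure $\mu_{\mathfrak e}$. We show that it need not: there is a nowhere analytic Jordan curve for which a subsequence of $(\mu_n)$ converges to a purely atomic measure carried by the interior of $\mathfrak e$. For a residual set of starlike $C^\infty$ curves, all nowhere analytic, the limit points of $(\mu_n)$ are exactly the probability measures on $\mathfrak e$ whose logarithmic potential agrees with that of $\mu_{\mathfrak e}$ outside $\mathfrak e$. We also determine when $\mu_{\mathfrak e}$ is the only such measure: precisely when $\mu_{\mathfrak e}$ dominates no positive multiple of interior harmonic measure.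
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $\mathfrak e\subset\mathbb C$ be a compact set with infinitely many points, and let $\|f\|_{\mathfrak e}=\sup_{\mathfrak e}|f|$. The \emph{Chebyshev polynomial} $T_n$ of $\mathfrak e$ is the unique monic polynomial of degree $n$ that minimizes $\|\cdot\|_{\mathfrak e}$ among monic polynomials of degree $n$. Its \emph{zero counting measure} is
\[
\mu_n=\frac1n\sum_{T_n(z)=0}\delta_z ,
\]
with zeros repeated according to multiplicity. For a compactly supported positive measure $\sigma$ we write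
\[
U^\sigma(z)=\int\log|z-w|\,d\sigma(w),
\]
so that $U^{\mu_n}=\frac1n\log|T_n|$. The \emph{equilibrium measure} $\mu_{\mathfrak e}$ is the probability measure on $\mathfrak e$ that maximizes $\int U^\sigma\,d\sigma$. It solves the continuous analog of the extremal problem for $T_n$, and this is the reason to compare $\mu_n$ with it.

Throughout, $\mathfrak e$ is a \emph{Jordan region}: a Jordan curve $\partial\mathfrak e$ together with the bounded component $\operatorname{int}\mathfrak e$ of its complement. By the maximum principle the curve and the region have the same Chebyshev polynomials and the same equilibrium measure, and $\mu_{\mathfrak e}$ is carried by $\partial\mathfrak e$. An \emph{analytic arc} is the image of an open interval under an injective real analytic map $\gamma$ into $\mathbb C$ with $\gamma'\ne0$, and $\partial\mathfrak e$ is \emph{nowhere analytic} if no open subarc of it is an analytic arc. A \emph{limit point} of $(\mu_n)$ is the weak-* limit of a subsequence. Three facts are known.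
\begin{enumerate}
\item[(K1)] Every limit point $\sigma$ of $(\mu_n)$ is supported in $\mathfrak e$.
\item[(K2)] Every limit point $\sigma$ satisfies $U^\sigma=U^{\mu_{\mathfrak e}}$ on $\mathbb C\setminus\mathfrak e$.
\item[(K3)] If $\partial\mathfrak e$ is nowhere analytic, every point of $\partial\mathfrak e$ is a limit of zeros of the $T_n$.
\end{enumerate}
Thus, seen from outside $\mathfrak e$, a limit point cannot be told from $\mu_{\mathfrak e}$. It may still differ from $\mu_{\mathfrak e}$: for the closed unit disc $T_n(z)=z^n$, so $\mu_n=\delta_0$ for all $n$, while $\mu_{\mathfrak e}$ is normalized arclength on the circle. In this example the exterior potential $\log|z|$ continues harmonically across the circle down to the origin, and the zeros sit at the singularity of the continuation. A nowhere analytic boundary forbids any such continuation (Lemma~\ref{lem:continuation}), and by (K3) it attracts zeros everywhere. Moreover, a limit point that is carried by $\partial\mathfrak e$ must equal $\mu_{\mathfrak e}$ (Proposition~\ref{prop:sweep}). One is led to guess a positive answer to the following question,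 which comes from Christiansen, Simon and Zinchenko \cite{CSZ}.
\begin{quote}
\emph{If $\partial\mathfrak e$ is nowhere analytic, does $\mu_n$ converge weak-* to $\mu_{\mathfrak e}$?}
\end{quote}
The answer is no. Nowhere analyticity forces the support of a limit point to contain $\partial\mathfrak e$, but it takes arbitrarily little mass to enlarge a support.

\subsection*{Results}
For a continuous $2\pi$-periodic function $h:\mathbb R\to\mathbb R$ let
\[
\mathfrak e_h=\{re^{i\theta}:\ 0\le r\le e^{h(\theta)},\ \theta\in\mathbb R\}.
\]
This is the image of the closed unit disc under the homeomorphism $re^{i\theta}\mapsto re^{h(\theta)}e^{i\theta}$ of $\mathbb C$, hence a Jordan region, starlike with respect to the interior point $0$. We write $T_n^h$ and $\mu_n^h$ for its Chebyshev polynomials and their zero counting measures.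

\begin{theorem}\label{thm:atomic}
Let $0<\eta\le1$. There are a Jordan region $\mathfrak e=\mathfrak e_h$ with nowhere analytic boundary, points $w_j\in\operatorname{int}\mathfrak e$, rational numbers $\varepsilon_j>0$ with $\sum_j\varepsilon_j\le\eta$, and integers $n_1<n_2<\cdots$ such that
\[
\mu_{n_k}\to\nu:=\frac1S\Big(\delta_0+\sum_{j\ge1}\varepsilon_j\delta_{w_j}\Big),\qquad S=1+\sum_{j\ge1}\varepsilon_j .
\]
The measure $\nu$ is carried by $\operatorname{int}\mathfrak e$, so $\nu$ and $\mu_{\mathfrak e}$ are mutually singular and $(\mu_n)$ does not converge to $\mu_{\mathfrak e}$. Moreover $\nu(\{0\})\ge1/(1+\eta)$.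
\end{theorem}

The other two theorems measure the behavior of $(\mu_n)$ against what (K1) and (K2) allow. Call a probability measure $\sigma$ on $\mathfrak e$ \emph{admissible} if $U^\sigma=U^{\mu_{\mathfrak e}}$ on $\mathbb C\setminus\mathfrak e$, and let $\mathcal A(\mathfrak e)$ be the set of admissible measures. It contains $\mu_{\mathfrak e}$ and, by (K1) and (K2), all limit points of $(\mu_n)$. For $z\in\operatorname{int}\mathfrak e$ let $\omega_z$ be the harmonic measure of $\operatorname{int}\mathfrak e$ at $z$ (recalled in Section~\ref{sec:potential}).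

\begin{theorem}\label{thm:admissible}
Let $\mathfrak e$ be a Jordan region and $z_0\in\operatorname{int}\mathfrak e$.
\begin{enumerate}
\item[(i)] $\mathcal A(\mathfrak e)=\{\mu_{\mathfrak e}\}$ if and only if there is no $c>0$ with $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$. In that case $\mu_n\to\mu_{\mathfrak e}$.
\item[(ii)] $\max_{\sigma\in\mathcal A(\mathfrak e)}\sigma(\{z_0\})=c(z_0):=\max\{c\ge0:\ \mu_{\mathfrak e}\ge c\,\omega_{z_0}\}$.
\item[(iii)] If $\partial\mathfrak e$ is nowhere analytic, then $\operatorname{supp}\sigma\supset\partial\mathfrak e$ for every $\sigma\in\mathcal A(\mathfrak e)$, and $\limsup_n\mu_n(K)<1$ for every compact $K\subset\operatorname{int}\mathfrak e$. The bound $1$ cannot be replaced by a smaller constant independent of $\mathfrak e$ and $K$.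
\end{enumerate}
\end{theorem}

Let $X$ be the Fr\'echet space of real $2\pi$-periodic $C^\infty$ functions, with the topology of uniform convergence of every derivative. A subset of $X$ is \emph{residual} if it contains a countable intersection of dense open sets; by the Baire category theorem such a set is dense.

\begin{theorem}\label{thm:generic}
There is a residual set $\mathcal R\subset X$ such that for each $h\in\mathcal R$:
\begin{enumerate}
\item[(i)] $\partial\mathfrak e_h$ is nowhere analytic;
\item[(ii)] the set of limit points of $(\mu_n^h)$ is exactly $\mathcal A(\mathfrak e_h)$;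
\item[(iii)] $\mathcal A(\mathfrak e_h)\supsetneq\{\mu_{\mathfrak e_h}\}$. Thus some subsequence of $(\mu_n^h)$ converges to $\mu_{\mathfrak e_h}$, but the full sequence does not converge. For each $z_0\in\operatorname{int}\mathfrak e_h$, the largest mass that a limit point puts at $z_0$ is exactly $c(z_0)$, and $c(z_0)>0$.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:atomic} and~\ref{thm:generic} rest on the same mechanism. For a lemniscate $\{|P|\le R\}$ one Chebyshev polynomial is known exactly, namely $P$, and for a fixed degree the Chebyshev polynomial depends continuously on the region. A region that is approximated extremely well by lemniscates therefore inherits their zero distributions along a subsequence. Section~\ref{sec:lemniscates} develops these tools and shows the basic move on a polynomial with two distinct zeros. Theorem~\ref{thm:atomic} iterates the move (Section~\ref{sec:atomic}), and Theorem~\ref{thm:generic} lets the Baire category theorem do the iteration (Section~\ref{sec:generic}). Theorem~\ref{thm:admissible} is proved in Section~\ref{sec:admissible} by sweeping mass to the boundary.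

\section{Potentials, Green functions and analytic arcs}\label{sec:potential}

We collect the textbook facts that are used. Let $\mathfrak e$ be a Jordan region and $\Omega=\mathbb C\setminus\mathfrak e$. Both $\Omega$ and $\operatorname{int}\mathfrak e$ are connected, and every point of $\partial\mathfrak e$ is a boundary point of both. We write $D(z,r)$ for the open disc with center $z$ and radius $r$, and $\partial_z=\frac12(\partial_x-i\partial_y)$. If $u$ is harmonic, $\partial_zu$ is holomorphic; also $2\partial_z\log|z-w|=1/(z-w)$.

\emph{Potentials.} If $\sigma$ is a compactly supported probability measure, then $U^\sigma$ is subharmonic on $\mathbb C$, harmonic off $\operatorname{supp}\sigma$, $\Delta U^\sigma=2\pi\sigma$ as distributions, and $U^\sigma(z)=\log|z|+o(1)$ as $z\to\infty$.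

\emph{Green function.} Jordan regions are regular for the Dirichlet problem from both sides. There is a unique harmonic function $g_{\mathfrak e}$ on $\Omega$ such that $g_{\mathfrak e}(z)-\log|z|$ is bounded near $\infty$ and $g_{\mathfrak e}(z)\to0$ as $z\to\partial\mathfrak e$. It is positive, and
\begin{equation}\label{eq:green}
U^{\mu_{\mathfrak e}}=g_{\mathfrak e}+\kappa\quad\text{on }\Omega,\qquad\kappa=\log\operatorname{cap}\mathfrak e:=\int U^{\mu_{\mathfrak e}}\,d\mu_{\mathfrak e}.
\end{equation}
If $\Psi$ maps $\{|\zeta|>1\}$ conformally onto $\Omega$ with $\Psi(\infty)=\infty$, then $\Psi$ extends to a homeomorphism of the closures, $g_{\mathfrak e}=\log|\Psi^{-1}|$, and $\mu_{\mathfrak e}$ is the image under $\Psi$ of normalized arclength on the unit circle. In other words, $\mu_{\mathfrak e}$ is the harmonic measure of the exterior domain at $\infty$.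

\emph{Interior harmonic measure.} Each $f\in C(\partial\mathfrak e)$ has a unique extension $H_f$ that is continuous on $\mathfrak e$ and harmonic in $\operatorname{int}\mathfrak e$. For $z\in\operatorname{int}\mathfrak e$, $\omega_z$ is the probability measure on $\partial\mathfrak e$ with $\int f\,d\omega_z=H_f(z)$ for all $f$. It is the image of normalized arclength on the unit circle under the boundary extension of a conformal map of the unit disc onto $\operatorname{int}\mathfrak e$ that sends $0$ to $z$.

\emph{Convergence of measures.} The zeros of all $T_n$ lie in the convex hull of $\mathfrak e$ (Fej\'er). Hence every subsequence of $(\mu_n)$ has a weak-* convergent subsequence, the limit is a probability measure, and weak-* convergence is the same as weak convergence, that is, convergence against bounded continuous functions. The weak topology on the Borel probability measures on $\mathbb C$ is separable and metrizable; $d$ denotes a fixed metric for it. If $\sigma_i\to\sigma$ weakly, then $\limsup\sigma_i(K)\le\sigma(K)$ for closed $K$ and $\liminf\sigma_i(G)\ge\sigma(G)$ for open $G$.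

\emph{The facts (K1) and (K2).} Since they enter all three theorems, we recall how they follow from the standard limit $\|T_n\|_{\mathfrak e}^{1/n}\to\operatorname{cap}\mathfrak e$. The function $U^{\mu_n}-\frac1n\log\|T_n\|_{\mathfrak e}-g_{\mathfrak e}$ is subharmonic on $\Omega\cup\{\infty\}$ with upper limits $\le0$ at $\partial\mathfrak e$, so it is $\le0$. Let $\mu_{n_i}\to\sigma$ and $u=U^\sigma-\kappa-g_{\mathfrak e}$. For a closed disc $B\subset\Omega$ the function $w\mapsto\int_B\log|z-w|\,dA(z)$, with $dA$ area measure, is continuous, so $\int_BU^{\mu_{n_i}}\,dA\to\int_BU^\sigma\,dA$ and therefore $\int_Bu\,dA\le0$. By the sub-mean value inequality $u\le0$ at the center of $B$. So $u\le0$ on $\Omega$, while $u(\infty)=0$ by \eqref{eq:green}. The maximum principle gives $u\equiv0$, which is (K2); and then $U^\sigma$ is harmonic on $\Omega$, so $\sigma(\Omega)=0$, which is (K1).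

The next lemma translates nowhere analyticity into a property of $g_{\mathfrak e}$. Part (a) will show that the curve of Theorem~\ref{thm:atomic} is nowhere analytic, and part (b) gives Theorem~\ref{thm:admissible}(iii).

\begin{lemma}\label{lem:continuation}
Let $\mathfrak e$ be a Jordan region and $\zeta^*\in\partial\mathfrak e$.
\begin{enumerate}
\item[(a)] If $\zeta^*$ lies on an open subarc of $\partial\mathfrak e$ that is an analytic arc, there are a disc $D$ centered at $\zeta^*$ and a harmonic function $G$ on $D$ with $G=g_{\mathfrak e}$ on $D\setminus\mathfrak e$.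
\item[(b)] If $D$ is a disc centered at $\zeta^*$ and $G$ is harmonic on $D$ with $G=g_{\mathfrak e}$ on $D\setminus\mathfrak e$, then some open subarc of $\partial\mathfrak e$ is an analytic arc.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\gamma$ parametrize the analytic arc, with $\gamma(0)=\zeta^*$. Since $\gamma'(0)\ne0$, the power series of $\gamma$ at $0$ defines a univalent function $\varphi$ on a disc $D(0,\rho_0)$ with $\varphi=\gamma$ on $(-\rho_0,\rho_0)$. The image of this interval is relatively open in $\partial\mathfrak e$, so the rest of $\partial\mathfrak e$ is a compact set that omits $\zeta^*$. Choose $\Delta=D(0,\rho)$ with $\rho\le\rho_0$ so small that $W=\varphi(\Delta)$ misses this compact set. Then $W\cap\partial\mathfrak e=\varphi(\Delta\cap\mathbb R)$ by univalence. The images of the upper and lower half-discs $\Delta^\pm$ are connected and miss $\partial\mathfrak e$, so each lies in $\Omega$ or in $\operatorname{int}\mathfrak e$. As $W$ meets both of these sets, exactly one of the two images equals $W\setminus\mathfrak e$; after replacing $\varphi(z)$ by $\varphi(-z)$ if necessary,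 it is $\varphi(\Delta^+)$. The function $u=g_{\mathfrak e}\circ\varphi$ is harmonic on $\Delta^+$ and tends to $0$ at $\Delta\cap\mathbb R$, so by the Schwarz reflection principle it extends harmonically to $\Delta$. Restrict $G=u\circ\varphi^{-1}$ to a disc in $W$ centered at $\zeta^*$.

(b) Every point of $\partial\mathfrak e\cap D$ is a limit of points of $D\setminus\mathfrak e$, along which $g_{\mathfrak e}\to0$. So $G=0$ on $\partial\mathfrak e\cap D$, while $G>0$ on $D\setminus\mathfrak e\ne\emptyset$. Write $G=\operatorname{Im}\psi$ with $\psi$ holomorphic on $D$. Then $\psi$ is not constant, so $\psi'$ has countably many zeros, and the uncountable set $\partial\mathfrak e\cap D$ contains a point $\zeta'$ with $\psi'(\zeta')\ne0$. Let $W\subset D$ be a disc about $\zeta'$ on which $\psi$ is univalent and $\psi'\neq0$, and let $\Gamma\subset W$ be an open subarc of $\partial\mathfrak e$. Then $\psi(\Gamma)$ is a subset of $\mathbb R$ homeomorphic to an open interval, hence an open interval, and $(\psi|_W)^{-1}$ restricted to it parametrizes $\Gamma$ as an analytic arc.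
\end{proof}

\section{Lemniscates and their perturbations}\label{sec:lemniscates}

\begin{lemma}\label{lem:lemniscate}
If $P$ is monic of degree $n\ge1$, $R>0$ and $L=\{|P|\le R\}$, then $P$ is the Chebyshev polynomial $T_n$ of $L$.
\end{lemma}

\begin{proof}
Let $Q=T_n$, so that $\|Q\|_L\le\|P\|_L=R$. The function $f=Q/P$ is holomorphic on the component of $(\mathbb C\cup\{\infty\})\setminus L$ that contains $\infty$, because the zeros of $P$ lie in $L$, and $f(\infty)=1$ because both polynomials are monic of degree $n$. On the boundary of this component $|P|=R$ and $|Q|\le R$, so $|f|\le1$ there. Thus $|f|$ attains its maximum at the interior point $\infty$, so $f\equiv1$ and $Q=P$.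
\end{proof}

For $P=z^n$, $R=1$ this is the example of the disc. The lemma identifies $T_n$ only for the lemniscate itself. To pass to nearby regions we use continuity in the region for a fixed degree. Let $\|h\|=\sup|h|$. Note that $h\le\tilde h$ implies $\mathfrak e_h\subset\mathfrak e_{\tilde h}$ and $\operatorname{int}\mathfrak e_h\subset\operatorname{int}\mathfrak e_{\tilde h}$.

\begin{lemma}\label{lem:continuity}
Fix $n\ge1$. If $h_i\to h$ uniformly, then the coefficients of $T_n^{h_i}$ converge to those of $T_n^h$, and $\mu_n^{h_i}\to\mu_n^h$ weakly. Thus $h\mapsto\mu_n^h$ is continuous for the norm $\|\cdot\|$.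
\end{lemma}

\begin{proof}
The map $\Lambda_i(re^{i\theta})=re^{h_i(\theta)-h(\theta)}e^{i\theta}$ sends $\mathfrak e_h$ onto $\mathfrak e_{h_i}$, and $|\Lambda_i(z)-z|\le|z|\,(e^{\|h_i-h\|}-1)\to0$ uniformly on $\mathfrak e_h$. By extremality,
\begin{equation}\label{eq:extremal}
\|T_n^{h_i}\|_{\mathfrak e_{h_i}}\le\|T_n^h\|_{\mathfrak e_{h_i}}=\|T_n^h\circ\Lambda_i\|_{\mathfrak e_h}\to\|T_n^h\|_{\mathfrak e_h}.
\end{equation}
Fix distinct points $x_0,\dots,x_n\in\mathfrak e_h$. The values $T_n^{h_i}(\Lambda_i(x_m))$ are bounded by \eqref{eq:extremal}, and the nodes $\Lambda_i(x_m)$ converge to the distinct points $x_m$, so the Lagrange interpolation formula bounds the coefficients of $T_n^{h_i}$ uniformly in $i$. Let $Q$ be the limit of a subsequence. It is monic of degree $n$, and for $z\in\mathfrak e_h$ we have $|Q(z)|=\lim|T_n^{h_i}(\Lambda_i(z))|\le\|T_n^h\|_{\mathfrak e_h}$ along the subsequence. By uniqueness of the minimizer $Q=T_n^h$, so the whole sequence converges. By Hurwitz's theorem the zeros, counted with multiplicity, converge as well.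
\end{proof}

The lemma gives no uniformity in $n$, and this shapes both constructions: a degree is fixed first, and the size of the permitted perturbations is chosen afterward.

A lemniscate is a sublevel set of the potential $\log|P|$. We need to know that when a potential is perturbed, a starlike sublevel set stays starlike and moves little. Write $r\partial_r$ for the radial derivative multiplied by $r=|z|$; in the coordinates $z=e^{s+i\theta}$ it is $\partial_s$.

\begin{lemma}\label{lem:perturb}
Let $K\subset\operatorname{int}\mathfrak e_h$ be compact, and let $V$ be harmonic on $\mathbb C\setminus K$ with $V=0$ and $r\partial_rV>0$ on $\partial\mathfrak e_h$. Let $V_i$ be subharmonic on $\mathbb C$ and harmonic on $\mathbb C\setminus K$, with $V_i(z)\to+\infty$ as $z\to\infty$, and suppose that $V_i\to V$ locally uniformly on $\mathbb C\setminus K$. Then for all large $i$ there is a real analytic $h_i$ with $\{V_i\le0\}=\mathfrak e_{h_i}$, and $V_i=0$, $r\partial_rV_i>0$ on $\partial\mathfrak e_{h_i}$. Moreover $h\in X$ and $h_i\to h$ in $X$.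
\end{lemma}

\begin{proof}
Put $v(s,\theta)=V(e^{s+i\theta})$ and $v_i(s,\theta)=V_i(e^{s+i\theta})$. By compactness there are $\beta_0,a>0$ such that $K\subset\operatorname{int}\mathfrak e_{h-\beta_0}$ and $\partial_sv\ge a$ on the strip $\Sigma=\{|s-h(\theta)|\le\beta_0\}$. The strip corresponds to a compact subset of $\mathbb C\setminus K$, and locally uniform convergence of harmonic functions implies convergence of all derivatives. So $v_i\to v$ uniformly on $\Sigma$ with all partial derivatives.

Let $0<\beta\le\beta_0$. Since $v(h(\theta),\theta)=0$, we have $v(h+\beta,\theta)\ge a\beta$ and $v(h-\beta,\theta)\le-a\beta$. For large $i$, therefore, $v_i(h+\beta,\theta)>0>v_i(h-\beta,\theta)$ for all $\theta$, and $\partial_sv_i\ge a/2$ on $\Sigma$. Hence for each $\theta$ the function $s\mapsto v_i(s,\theta)$ has exactly one zero $h_i(\theta)$ in $[h(\theta)-\beta_0,h(\theta)+\beta_0]$, it is negative below and positive above this zero, and $|h_i-h|<\beta$. The function $h_i$ is $2\pi$-periodic by uniqueness and real analytic by the implicit function theorem. As $\beta$ is arbitrary, $h_i\to h$ uniformly.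

It remains to find the sign of $V_i$ off the strip; this is where the global hypotheses on $V_i$ enter. Outside $\mathfrak e_{h+\beta_0}$ the function $V_i$ is harmonic, positive on the boundary and tends to $+\infty$, so it is positive by the minimum principle. In $\mathfrak e_{h-\beta_0}$ it is subharmonic and negative on the boundary, so it is negative. Thus $\{V_i\le0\}=\mathfrak e_{h_i}$.

Finally, differentiating $v_i(h_i(\theta),\theta)=0$ gives $h_i'(\theta)=G_i(h_i(\theta),\theta)$ with $G_i=-\partial_\theta v_i/\partial_sv_i$, and $G_i\to G:=-\partial_\theta v/\partial_sv$ uniformly on $\Sigma$ with all partial derivatives. Differentiating $p$ more times expresses $h_i^{(p+1)}(\theta)$ as a polynomial, independent of $i$, in $h_i',\dots,h_i^{(p)}$ and the partial derivatives of $G_i$ of order at most $p$ at $(h_i(\theta),\theta)$. The partial derivatives of $G$ are uniformly continuous on $\Sigma$, so by induction on $p$ each sequence $(h_i^{(p)})_i$ converges uniformly. Since $h_i\to h$, the function $h$ is $C^\infty$ and the limits are its derivatives.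
\end{proof}

The condition $r\partial_rV>0$ keeps the level curve away from critical points, where sublevel sets change shape: $\{|z^2-1|\le R\}$ contains $\pm1$, and for $R<1$ it misses the imaginary axis, on which $|z^2-1|\ge1$, while for $R\geq1$ it contains the segment $[-1,1]$.

\begin{example}[one atom near the circle]\label{ex:one}
Let $0<s\le\frac12$, $w=1-s$, $\zeta=1+s$, and fix $0<\beta<\log(1+s)$. Let $\varepsilon=1/m$ with $m$ a positive integer so large that $\varepsilon\log(1/s)<\beta$. Consider
\[
V(z)=\log|z|+\varepsilon\log|z-w|=\tfrac1m\log|P(z)|,\qquad P(z)=z^m(z-w).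
\]
For $|z|>w$ we have $r\partial_rV=1+\varepsilon\operatorname{Re}\frac1{1-w/z}>1$, because $\operatorname{Re}\frac1{1-u}>\frac12$ for $|u|<1$. Note that $e^{-\beta}>1/(1+s)>w$ and $\varepsilon\log2\le\varepsilon\log(1/s)<\beta$. For $|z|\le e^{-\beta}$ we have $V\le-\beta+\varepsilon\log2<0$, and for $|z|=e^\beta$ we have $|z-w|\ge s$, so $V\ge\beta-\varepsilon\log(1/s)>0$. Hence $\{|P|\le1\}=\mathfrak e_h$ with $\|h\|<\beta$, and $\zeta\notin\mathfrak e_h$. By Lemma~\ref{lem:lemniscate},
\[
T^h_{m+1}=P,\qquad\mu^h_{m+1}=\frac{\delta_0+\varepsilon\delta_w}{1+\varepsilon}.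
\]
The Green function is $g=V/(1+\varepsilon)$ by uniqueness, so $2(1+\varepsilon)\partial_zg=F$ with $F(z)=\frac1z+\frac\varepsilon{z-w}$. With $d=|\zeta-w|=2s$,
\[
\frac{|F^{(l)}(\zeta)|}{l!}=\frac1{\zeta^{\,l+1}}+\frac\varepsilon{d^{\,l+1}}\ge(2d)^{-l}\qquad\text{as soon as }2^l\ge d/\varepsilon .
\]
For the disc, that is for $\varepsilon=0$, all these coefficients are less than $1$. So an arbitrarily small change of the region, which moves only the mass $\varepsilon/(1+\varepsilon)$ away from $0$, places a singularity of the continued Green function as close to the boundary as we like. However small $\varepsilon$ is, the singularity shows up as one huge Taylor coefficient at the exterior point $\zeta$.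
\end{example}

\section{An atomic limit point: proof of Theorem~\ref{thm:atomic}}\label{sec:atomic}

We repeat the move of Example~\ref{ex:one} infinitely often, with atoms $w_k$ that accumulate at every point of the limiting curve. Two things gained at step $k$ must survive all later steps. The first is the position of the zeros of one Chebyshev polynomial $T_{n_k}$; by Lemma~\ref{lem:continuity} it survives if the later changes of the region add up to less than a tolerance $\tau_k$. The second is the obstruction to continuing the Green function. Accumulation of the atoms at the boundary is not such an obstruction.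

\begin{remark}\label{rem:packing}
By the Vitali covering theorem there are disjoint closed discs $\overline{D(w_j,r_j)}$ in the open unit disc that cover it up to a set of area zero. The mean value property gives $\sum_jr_j^2/(z-w_j)=\frac1\pi\int_{|w|<1}dA(w)/(z-w)=1/z$ for $|z|>1$. Every neighborhood of a point of the unit circle meets infinitely many of the discs and $r_j\to0$, so the poles $w_j$ accumulate at every point of the circle. All residues are positive, and yet the sum continues analytically across the circle.
\end{remark}

What does survive is a single large Taylor coefficient, provided the later masses are small compared with it.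

\subsection*{The construction}
Fix a sequence $(\theta_k)_{k\ge1}$ of distinct angles that is dense modulo $2\pi$; then each of its tails is dense. We construct points $w_k$, rational masses $\varepsilon_k>0$, functions $h_k$ and tolerances $\tau_k>0$. With
\[
V_k(z)=\log|z|+\sum_{j=1}^k\varepsilon_j\log|z-w_j|,\qquad F_k(z)=2\partial_zV_k(z)=\frac1z+\sum_{j=1}^k\frac{\varepsilon_j}{z-w_j},
\]
the property carried through the induction is
\begin{enumerate}
\item[(H$_k$)] $\{V_k\le0\}=\mathfrak e_{h_k}$; \ $V_k=0$ and $r\partial_rV_k>0$ on $\partial\mathfrak e_{h_k}$; \ $0,w_1,\dots,w_k$ are distinct.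
\end{enumerate}
Under (H$_k$) the points $0,w_1,\dots,w_k$ lie in $\operatorname{int}\mathfrak e_{h_k}$, since $V_k=-\infty$ at them. Start with $V_0=\log|z|$, $h_0=0$, $\tau_0=\log2$, $n_0=0$. Step $k\ge1$ has four parts, and their order matters.

\emph{The new atom and its test point.} Let $\xi_k=e^{h_{k-1}(\theta_k)+i\theta_k}\in\partial\mathfrak e_{h_{k-1}}$. Choose $s_k\in(0,2^{-k}]$ so that $w_k:=(1-s_k)\xi_k$ differs from $0,w_1,\dots,w_{k-1}$. Put $\zeta_k=(1+s_k)\xi_k$ and $d_k=|\zeta_k-w_k|=2s_k|\xi_k|$. Then $w_k\in\operatorname{int}\mathfrak e_{h_{k-1}}$.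

\emph{The mass.} Apply Lemma~\ref{lem:perturb} with $h=h_{k-1}$, $K=\{0,w_1,\dots,w_k\}$, $V=V_{k-1}$ and the sequence $V_{k-1}+\frac1i\log|\cdot-w_k|$, $i\to\infty$. It yields $\varepsilon_k=1/i$ with $i$ so large that
\begin{enumerate}
\item[(a)] $\varepsilon_k\le2^{-k}\eta$;
\item[(b)] $\varepsilon_k\le2^{-k-1}\,b_j^{\,l_j+1}(2d_j)^{-l_j}$ for $1\le j<k$, where $l_j$ and $b_j>0$ come from step $j$, see below;
\item[(c)] (H$_k$) holds with $\|h_k-h_{k-1}\|\le2^{-k}\min_{j<k}\tau_j$ and $\|h_k-h_{k-1}\|<\log(1+s_k)$.
\end{enumerate}
The last inequality gives $|\zeta_k|>e^{h_k(\theta_k)}$, that is, $\zeta_k\notin\mathfrak e_{h_k}$.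

\emph{The two records.} The rational function $F_k$ is holomorphic at $\zeta_k$ and has a pole at $w_k$, so its Taylor series at $\zeta_k$ has radius of convergence at most $d_k$. By the Cauchy--Hadamard formula there is $l_k\ge k$ with
\begin{equation}\label{eq:bigk}
\frac{|F_k^{(l_k)}(\zeta_k)|}{l_k!}\ge(2d_k)^{-l_k}.
\end{equation}
Next, since the masses are rational, there is a positive integer $m_k$ such that all $m_k\varepsilon_j$, $j\le k$, are integers and the polynomial $P_k(z)=z^{m_k}\prod_{j\le k}(z-w_j)^{m_k\varepsilon_j}$ has degree $n_k>n_{k-1}$. As $|P_k|=e^{m_kV_k}$, we have $\mathfrak e_{h_k}=\{|P_k|\le1\}$. By Lemma~\ref{lem:lemniscate}, $T^{h_k}_{n_k}=P_k$, and so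
\[
\mu^{h_k}_{n_k}=\nu_k:=\frac{\delta_0+\sum_{j\le k}\varepsilon_j\delta_{w_j}}{1+\sum_{j\le k}\varepsilon_j}.
\]

\emph{The tolerance.} Choose $\tau_k>0$ so small that
\begin{enumerate}
\item[(d)] $\zeta_k\notin\mathfrak e_{h_k+\tau_k}$ and $w_k\in\operatorname{int}\mathfrak e_{h_k-\tau_k}$;
\item[(e)] $d(\mu^{\tilde h}_{n_k},\nu_k)<1/k$ for every continuous periodic $\tilde h$ with $\|\tilde h-h_k\|\le\tau_k$.
\end{enumerate}
Condition (d) is possible because $\zeta_k\notin\mathfrak e_{h_k}$ and $w_k\in\operatorname{int}\mathfrak e_{h_k}$, and (e) by Lemma~\ref{lem:continuity}. Put $b_k=\operatorname{dist}(\zeta_k,\mathfrak e_{h_k+\tau_k})>0$. All later atoms will stay in $\mathfrak e_{h_k+\tau_k}$, so $b_k$ bounds their distance from $\zeta_k$ from below.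

\subsection*{The limiting region and the measure $\nu$}
By (c), for $j\ge k\ge0$,
\begin{equation}\label{eq:tube}
\|h_j-h_k\|\le\sum_{i>k}2^{-i}\tau_k\le\tau_k ,
\end{equation}
and $\|h_j-h_{j-1}\|\le2^{-j}\tau_0$. So $h_j$ converges uniformly to a continuous periodic $h$ with $\|h-h_k\|\le\tau_k$ for all $k$. Let $\mathfrak e=\mathfrak e_h$. The case $k=0$ gives $\|h_j\|\le\log2$ and $\|h\|\le\log2$, hence $d_k\le2^{2-k}\to0$. Since $h_k-\tau_k\le h\le h_k+\tau_k$, condition (d) gives $w_k\in\operatorname{int}\mathfrak e$ and $\zeta_k\notin\mathfrak e$ for all $k\ge1$. By (a), $\sum_j\varepsilon_j\le\eta$, so $\nu_k\to\nu$ in total variation and $\nu(\{0\})=1/S\ge1/(1+\eta)$. By (e), $d(\mu^h_{n_k},\nu_k)<1/k$, and therefore $\mu^h_{n_k}\to\nu$. All atoms of $\nu$ lie in $\operatorname{int}\mathfrak e$, whereas $\mu_{\mathfrak e}$ is carried by $\partial\mathfrak e$; so the two measures are mutually singular, and $(\mu_n)$ has a limit point other than $\mu_{\mathfrak e}$.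

\subsection*{The boundary is nowhere analytic}
The series $SU^\nu(z)=\log|z|+\sum_j\varepsilon_j\log|z-w_j|$ converges locally uniformly on $\Omega=\mathbb C\setminus\mathfrak e$, since all $w_j$ lie in $\mathfrak e$, so it may be differentiated term by term. As $\nu$ is a limit point of $(\mu_n)$, (K2) and \eqref{eq:green} give $U^\nu=g_{\mathfrak e}+\kappa$ on $\Omega$. Hence
\begin{equation}\label{eq:F}
F(z):=\frac1z+\sum_{j\ge1}\frac{\varepsilon_j}{z-w_j}=2S\,\partial_zg_{\mathfrak e}(z),\qquad z\in\Omega .
\end{equation}
We compare the $l_k$th Taylor coefficients of $F$ and $F_k$ at $\zeta_k$. That of $1/(z-w)$ has modulus $|\zeta_k-w|^{-l_k-1}$. For $j>k$ we have $w_j\in\mathfrak e_{h_{j-1}}\subset\mathfrak e_{h_k+\tau_k}$ by \eqref{eq:tube}, so $|\zeta_k-w_j|\ge b_k$, and condition (b) of step $j$ gives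
\[
\sum_{j>k}\frac{\varepsilon_j}{|\zeta_k-w_j|^{l_k+1}}\le(2d_k)^{-l_k}\sum_{j>k}2^{-j-1}\le\tfrac12(2d_k)^{-l_k}.
\]
Together with \eqref{eq:bigk},
\begin{equation}\label{eq:big}
\frac{|F^{(l_k)}(\zeta_k)|}{l_k!}\ge\tfrac12(2d_k)^{-l_k}\qquad(k\ge1).
\end{equation}

Suppose that a point $\zeta^*=e^{h(\theta^*)+i\theta^*}$ lies on an open subarc of $\partial\mathfrak e$ that is analytic. Let $D=D(\zeta^*,3\rho)$ and $G$ be as in Lemma~\ref{lem:continuation}(a). By \eqref{eq:F}, $\tilde F=2S\,\partial_zG$ is holomorphic on $D$ and equals $F$ on the open set $D\setminus\mathfrak e$. Let $M=\sup_{D(\zeta^*,2\rho)}|\tilde F|<\infty$. There is a subsequence along which $\theta_k\to\theta^*$ modulo $2\pi$, because every tail of $(\theta_k)$ is dense, and along it $\zeta_k\to\zeta^*$, because $h_{k-1}\to h$ uniformly and $s_k\to0$. So $|\zeta_k-\zeta^*|<\rho$ for infinitely many $k$. For such $k$, $\zeta_k\in D\setminus\mathfrak e$, and Cauchy's estimate for $\tilde F$ on $D(\zeta_k,\rho)\subset D(\zeta^*,2\rho)$ gives $|F^{(l_k)}(\zeta_k)|/l_k!\le M\rho^{-l_k}$. With \eqref{eq:big} this means $(\rho/2d_k)^{l_k}\le2M$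 for infinitely many $k$, which is impossible since $d_k\to0$ and $l_k\ge k$. This proves Theorem~\ref{thm:atomic}. \qed

\section{Admissible measures: proof of Theorem~\ref{thm:admissible}}\label{sec:admissible}

The definition of $\mathcal A(\mathfrak e)$ involves potentials outside $\mathfrak e$. We convert it into an identity between measures on $\partial\mathfrak e$ by replacing each unit mass at an interior point $z$ with $\omega_z$. For a probability measure $\sigma$ on $\mathfrak e$ let $\hat\sigma$ be the probability measure on $\partial\mathfrak e$ given by the Riesz representation theorem through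
\[
\int f\,d\hat\sigma=\int_{\mathfrak e}H_f\,d\sigma=\int_{\partial\mathfrak e}f\,d\sigma+\int_{\operatorname{int}\mathfrak e}\Big(\int f\,d\omega_z\Big)d\sigma(z),\qquad f\in C(\partial\mathfrak e).
\]
If $\sigma$ is carried by $\partial\mathfrak e$, then $\hat\sigma=\sigma$; and $\hat\delta_z=\omega_z$ for $z\in\operatorname{int}\mathfrak e$.

\begin{proposition}\label{prop:sweep}
A probability measure $\sigma$ on a Jordan region $\mathfrak e$ is admissible if and only if $\hat\sigma=\mu_{\mathfrak e}$. In particular, $\mu_{\mathfrak e}$ is the only admissible measure carried by $\partial\mathfrak e$.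
\end{proposition}

\begin{proof}
We show that both conditions are equivalent to
\begin{equation}\label{eq:moments}
\int z^n\,d\sigma=\int z^n\,d\mu_{\mathfrak e}\qquad(n\ge0).
\end{equation}
For $|w|>\max_{\mathfrak e}|z|$, integrating $\log|w-z|=\log|w|-\operatorname{Re}\sum_{n\ge1}z^n/(nw^n)$ gives
\[
U^\sigma(w)-U^{\mu_{\mathfrak e}}(w)=-\operatorname{Re}\sum_{n\ge1}\frac{a_n}{nw^n},\qquad a_n=\int z^n\,d\sigma-\int z^n\,d\mu_{\mathfrak e}.
\]
If $\sigma$ is admissible, the sum is a holomorphic function with zero real part that vanishes at $\infty$, so all $a_n$ are $0$. Conversely, if all $a_n$ are $0$, the harmonic function $U^\sigma-U^{\mu_{\mathfrak e}}$ on the connected set $\Omega$ vanishes near $\infty$, hence on $\Omega$.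

The harmonic extension of $z^n|_{\partial\mathfrak e}$ is $z^n$, so $\hat\sigma$ has the same moments as $\sigma$. Thus $\hat\sigma=\mu_{\mathfrak e}$ implies \eqref{eq:moments}. Conversely, \eqref{eq:moments} implies $\int\operatorname{Re}p\,d\hat\sigma=\int\operatorname{Re}p\,d\mu_{\mathfrak e}$ for every polynomial $p$, since both measures are real. By the Walsh--Lebesgue theorem \cite[Ch.~II]{Gamelin}, real parts of polynomials are uniformly dense in the real continuous functions on the boundary of a compact set with connected complement. So $\hat\sigma=\mu_{\mathfrak e}$.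
\end{proof}

The proposition suggests how to produce admissible measures: if $\mu_{\mathfrak e}$ contains a multiple of $\omega_{z_0}$, collapse that multiple back to the point $z_0$. Harnack's inequality shows that any interior mass leads to this situation. Recall that $\lambda_1\ge\lambda_2$ for measures on $\partial\mathfrak e$ if and only if $\int f\,d\lambda_1\ge\int f\,d\lambda_2$ for all continuous $f\ge0$.

\begin{proof}[Proof of Theorem~\ref{thm:admissible}]
The set of $c\ge0$ with $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$ is closed, contains $0$, and lies in $[0,1]$ by comparison of total masses, so $c(z_0)$ is well defined. For $c$ in this set,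
\begin{equation}\label{eq:collapse}
\sigma_c=\mu_{\mathfrak e}-c\,\omega_{z_0}+c\,\delta_{z_0}
\end{equation}
is a probability measure on $\mathfrak e$ with $\hat\sigma_c=(\mu_{\mathfrak e}-c\,\omega_{z_0})+c\,\omega_{z_0}=\mu_{\mathfrak e}$. So $\sigma_c\in\mathcal A(\mathfrak e)$, and $\sigma_c(\{z_0\})=c$.

(ii) If $\sigma\in\mathcal A(\mathfrak e)$ and $f\ge0$ is continuous, then $H_f\ge0$ and $\int f\,d\mu_{\mathfrak e}=\int H_f\,d\sigma\ge\sigma(\{z_0\})H_f(z_0)$. So $\mu_{\mathfrak e}\ge\sigma(\{z_0\})\,\omega_{z_0}$, that is, $\sigma(\{z_0\})\le c(z_0)$. Equality holds for the measure \eqref{eq:collapse} with $c=c(z_0)$.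

(i) If $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$ with $c>0$, then $\sigma_c$ is admissible and differs from $\mu_{\mathfrak e}$, which has no mass at $z_0$. Conversely, let $\sigma\in\mathcal A(\mathfrak e)$, $\sigma\ne\mu_{\mathfrak e}$. By Proposition~\ref{prop:sweep}, $\sigma(\operatorname{int}\mathfrak e)>0$, so $\sigma(K)>0$ for some compact $K\subset\operatorname{int}\mathfrak e$. By Harnack's inequality in the connected set $\operatorname{int}\mathfrak e$ there is $c_K>0$ with $u(z)\ge c_Ku(z_0)$ for all $z\in K$ and all harmonic $u\ge0$ on $\operatorname{int}\mathfrak e$. For continuous $f\ge0$ this gives $\int f\,d\mu_{\mathfrak e}\ge\int_KH_f\,d\sigma\ge c_K\sigma(K)H_f(z_0)$, so $\mu_{\mathfrak e}\ge c_K\sigma(K)\,\omega_{z_0}$. Finally, if $\mathcal A(\mathfrak e)=\{\mu_{\mathfrak e}\}$, every subsequence of $(\mu_n)$ has a subsequence that converges, necessarily to $\mu_{\mathfrak e}$, so $\mu_n\to\mu_{\mathfrak e}$.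

(iii) Let $\sigma\in\mathcal A(\mathfrak e)$ and suppose that $\sigma(D)=0$ for a disc $D$ centered on $\partial\mathfrak e$. Then $G=U^\sigma-\kappa$ is harmonic on $D$ and equals $g_{\mathfrak e}$ on $D\setminus\mathfrak e$ by \eqref{eq:green}. By Lemma~\ref{lem:continuation}(b), $\partial\mathfrak e$ contains an analytic open subarc, contrary to the hypothesis. So $\operatorname{supp}\sigma\supset\partial\mathfrak e$. If $K\subset\operatorname{int}\mathfrak e$ is compact, then $\sigma(K)<1$, for otherwise $\operatorname{supp}\sigma\subset K$. Choose $n_i$ with $\mu_{n_i}(K)\to\limsup_n\mu_n(K)$ and, passing to a subsequence, $\mu_{n_i}\to\sigma\in\mathcal A(\mathfrak e)$. As $K$ is closed, $\limsup_n\mu_n(K)\le\sigma(K)<1$.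

For the last claim take the region of Theorem~\ref{thm:atomic} with parameter $\eta$, let $\rho>0$ be such that $K=\{|z|\le\rho\}\subset\operatorname{int}\mathfrak e$ (any $\rho<\frac12$ will do, as $h\ge-\log2$). Then $\liminf_k\mu_{n_k}(K)\ge\nu(D(0,\rho))\ge1/(1+\eta)$, and $\eta$ can be taken arbitrarily small.
\end{proof}

Part (iii) contains (K3): if a disc $D$ centered on $\partial\mathfrak e$ were free of zeros of $T_n$ for infinitely many $n$, some limit point $\sigma$ would have $\sigma(D)=0$.

\begin{example}
Let $\mathfrak e$ be the closed unit disc. Then $\omega_{z_0}$ has the density $(1-|z_0|^2)/|e^{i\theta}-z_0|^2$ with respect to $\mu_{\mathfrak e}=d\theta/2\pi$. Its maximum is $(1+|z_0|)/(1-|z_0|)$, so $c(z_0)=(1-|z_0|)/(1+|z_0|)$. In particular $c(0)=1$ and \eqref{eq:collapse} is $\delta_0$. Here $\mu_n(\{0\})=1$ for all $n$, so both assertions of (iii) fail without nowhere analyticity.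
\end{example}

\begin{remark}
The question of Section~\ref{sec:intro} has a positive answer for some nowhere analytic curves. By Bishop, Carleson, Garnett and Jones \cite{BCGJ}, the interior and exterior harmonic measures of a Jordan curve are mutually singular if and only if the set of tangent points of the curve has zero length. If $\partial\mathfrak e$ has no tangent points, as for the von Koch snowflake, then it is nowhere analytic and $\mu_{\mathfrak e}\perp\omega_{z_0}$. Then $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$ forces $c=0$, and $\mu_n\to\mu_{\mathfrak e}$ by Theorem~\ref{thm:admissible}(i).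
\end{remark}

\section{Generic smooth curves: proof of Theorem~\ref{thm:generic}}\label{sec:generic}

A neighborhood base at $h\in X$ is given by the sets $\{f:\|f^{(j)}-h^{(j)}\|<\alpha,\ 0\le j\le k\}$ with $k\in\mathbb N$, $\alpha>0$. We need three ingredients: what smoothness of the boundary gives, genericity of nowhere analyticity, and approximation in $X$ by lemniscates with prescribed zero distribution.

\subsection*{Smooth boundaries}
For $h\in X$ the curve $\theta\mapsto e^{h(\theta)+i\theta}$ is $C^\infty$ with derivative $(h'+i)e^{h+i\theta}\ne0$. By the Kellogg--Warschawski theorem \cite[Theorems 3.5 and 3.6]{Pommerenke}, if $f$ maps the unit disc conformally onto the inside of a $C^\infty$ Jordan curve, then all derivatives of $f$ extend continuously to the closed disc and $f'\ne0$ there. The inversion $z\mapsto1/z$ maps the exterior of $\mathfrak e_h$, with $\infty$, onto $\operatorname{int}\mathfrak e_{h^*}$, where $h^*(\theta)=-h(-\theta)$. If $f$ is a conformal map onto the latter with $f(0)=0$, then $\Psi(\zeta)=1/f(1/\zeta)$ is an exterior map as in Section~\ref{sec:potential}. Hence all derivatives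 of $\Psi$ extend continuously to $|\zeta|\ge1$, and $\Psi'\ne0$ there.

\begin{lemma}\label{lem:smooth}
Let $h\in X$, $\mathfrak e=\mathfrak e_h$, $g=g_{\mathfrak e}$.
\begin{enumerate}
\item[(a)] $c(z_0)>0$ for every $z_0\in\operatorname{int}\mathfrak e$.
\item[(b)] For all small $t>0$ there is $h_t\in X$ with $h_t>h$ and with $g=t$, $r\partial_rg>0$ on $\partial\mathfrak e_{h_t}$. Moreover $h_t\to h$ in $X$ as $t\downarrow0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f_0$ map the unit disc conformally onto $\operatorname{int}\mathfrak e$ with $f_0(0)=z_0$. With respect to arclength on $\partial\mathfrak e$, the measure $\mu_{\mathfrak e}$ has the density $1/(2\pi|\Psi'\circ\Psi^{-1}|)$ and $\omega_{z_0}$ has the density $1/(2\pi|f_0'\circ f_0^{-1}|)$. Both are positive and continuous, so their quotient has a positive minimum $c$, and $\mu_{\mathfrak e}\ge c\,\omega_{z_0}$.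

(b) Let $\Phi=\Psi^{-1}$, which is continuous on $\overline\Omega$. From $\Phi'=1/(\Psi'\circ\Phi)$ it follows by induction that all derivatives of $\Phi$ extend continuously to $\overline\Omega$, with $\Phi'\ne0$. Put $v(s,\theta)=g(e^{s+i\theta})=\log|\Phi(e^{s+i\theta})|$ for $s\geq h(\theta)$. All partial derivatives of $v$ extend continuously to $s=h(\theta)$, and there $|\nabla v|=e^s|\Phi'|/|\Phi|>0$.

We claim that $\partial_sv>0$ on the graph $s=h(\theta)$. As $\beta\downarrow0$, the functions $\theta\mapsto v(h(\theta)+\beta,\theta)$ tend uniformly to $0$ and their derivatives tend uniformly to $h'\partial_sv+\partial_\theta v$ evaluated on the graph, so this expression is $0$. If $\partial_sv$ vanished at a point of the graph, so would $\partial_\theta v$, contrary to $\nabla v\ne0$. And $\partial_sv\ge0$ on the graph because $v=0$ on it and $v>0$ above it. This proves the claim.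

So there are $\beta,a>0$ with $\partial_sv\ge a$ on $\Sigma=\{h(\theta)\le s\le h(\theta)+\beta\}$. For $0<t<a\beta$ and each $\theta$ there is exactly one $h_t(\theta)\in(h(\theta),h(\theta)+\beta)$ with $v(h_t(\theta),\theta)=t$, and $h_t-h\le t/a$. The function $h_t$ is periodic and real analytic, $r\partial_rg=\partial_sv\ge a$ on $\partial\mathfrak e_{h_t}$, and $h_t'=G(h_t(\theta),\theta)$ with $G=-\partial_\theta v/\partial_sv$. All partial derivatives of $G$ are uniformly continuous on $\Sigma$. The induction at the end of the proof of Lemma~\ref{lem:perturb}, with $G$ in place of $G_i$, shows that every derivative of $h_t$ converges uniformly as $t\downarrow0$. Hence $h_t\to h$ in $X$.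
\end{proof}

\subsection*{Nowhere analytic curves are generic}
\begin{lemma}\label{lem:nowhere}
The set of $h\in X$ for which $\partial\mathfrak e_h$ is nowhere analytic is residual.
\end{lemma}

\begin{proof}
Suppose that $\gamma$ parametrizes an analytic open subarc of $\partial\mathfrak e_h$. A continuous branch $\vartheta(x)$ of $\arg\gamma(x)$ is real analytic, and $\gamma=e^{h(\vartheta)+i\vartheta}$. Since $h$ is differentiable, $\gamma'/\gamma=(h'(\vartheta)+i)\vartheta'$, so $\vartheta'\ne0$. Thus $\vartheta$ has a real analytic inverse and $h=\log|\gamma\circ\vartheta^{-1}|$ is real analytic on an open interval. By Cauchy's estimates, on a closed subinterval $|h^{(n)}|\le C\rho^{-n}n!$ for some $C,\rho>0$. Hence $h$ lies in one of the countably many sets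
\[
\mathcal F_{I,M}=\{f\in X:\ |f^{(n)}(\theta)|\le M^{n+1}n!\ \text{ for all }n\ge0,\ \theta\in I\},
\]
where $I$ is a nondegenerate closed interval with rational endpoints and $M\in\mathbb N$. Each $\mathcal F_{I,M}$ is closed, and it suffices to show that it has empty interior. Let $h\in\mathcal F_{I,M}$, $k\in\mathbb N$, $\alpha>0$, and put $p(\theta)=\alpha N^{-k-1}\cos N\theta$ with $N\ge2$ an integer. Then $\|p^{(j)}\|\le\alpha/N<\alpha$ for $0\le j\le k$. The derivative $p^{(k+2)}$ oscillates with amplitude $\alpha N$ and period $2\pi/N$, so $|p^{(k+2)}(\theta)|=\alpha N$ for some $\theta\in I$ when $N$ is large. If also $\alpha N>2M^{k+3}(k+2)!$, then $|(h+p)^{(k+2)}(\theta)|>M^{k+3}(k+2)!$, so $h+p\notin\mathcal F_{I,M}$.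
\end{proof}

\subsection*{Lemniscates with prescribed zeros}
The next lemma says that any admissible measure for $\mathfrak e_h$ is nearly attained by some $\mu_n^{h'}$ of high degree with $h'$ near $h$. The plan is to discretize $\sigma$ and take a lemniscate of the resulting polynomial. Since $\sigma$ may charge $\partial\mathfrak e_h$, the discrete potentials need not converge near $\partial\mathfrak e_h$. We therefore first move out to a level curve $g=t$, which has positive distance from all the masses.

\begin{lemma}\label{lem:approx}
Let $h\in X$, $\sigma\in\mathcal A(\mathfrak e_h)$, $N\in\mathbb N$, $q>0$. Every neighborhood of $h$ in $X$ contains some $h'$ with $d(\mu_n^{h'},\sigma)<q$ for some $n\ge N$.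
\end{lemma}

\begin{proof}
Write $\mathfrak e=\mathfrak e_h$, and let $\mathcal N$ be an open neighborhood of $h$. By Lemma~\ref{lem:smooth}(b) fix $t>0$ with $h_t\in\mathcal N$. Then $\mathfrak e\subset\operatorname{int}\mathfrak e_{h_t}$. The function $V=U^\sigma-\kappa-t$ is harmonic on $\Omega$. Because $\sigma$ is admissible, $V=g_{\mathfrak e}-t$ there, so $V=0$ and $r\partial_rV>0$ on $\partial\mathfrak e_{h_t}$.

For $i\ge1$ partition $\mathfrak e$ into nonempty Borel sets $E_1,\dots,E_p$ of diameter less than $1/i$, pick $x_l\in E_l$, and let $n=n(i)=ip$. Form a list of $n$ points that contains $x_l$ at least $\lfloor n\sigma(E_l)\rfloor$ times; at most $p$ places remain, and we fill them with $x_1$. Let $\sigma_i$ be the normalized counting measure of the list and $P_i$ the monic polynomial of degree $n$ with these zeros. For $f\in C(\mathfrak e)$,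
\begin{equation}\label{eq:discrete}
\Big|\int f\,d\sigma_i-\int f\,d\sigma\Big|\le\sup_{|x-y|<1/i}|f(x)-f(y)|+\frac{2\|f\|_{\mathfrak e}}i ,
\end{equation}
where the first term bounds $|\int f\,d\sigma-\sum_lf(x_l)\sigma(E_l)|$, and the rounding and the leftover points contribute at most $p\|f\|_{\mathfrak e}/n$ each. So $\sigma_i\to\sigma$ weakly. For $z$ in a compact subset of $\Omega$ the functions $w\mapsto\log|z-w|$ are uniformly bounded and equicontinuous on $\mathfrak e$, so \eqref{eq:discrete} shows that $V_i=U^{\sigma_i}-\kappa-t$ converges to $V$ locally uniformly on $\Omega$.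

Lemma~\ref{lem:perturb}, with $K=\mathfrak e$ and $h_t$ in place of $h$, gives $\{V_i\le0\}=\mathfrak e_{h_i'}$ for large $i$, with $h'_i\to h_t$ in $X$. On the other hand $\{V_i\le0\}=\{|P_i|\le e^{n(\kappa+t)}\}$, so $T_n^{h_i'}=P_i$ by Lemma~\ref{lem:lemniscate} and $\mu_{n(i)}^{h_i'}=\sigma_i$. For large $i$ we have $h_i'\in\mathcal N$, $n(i)\ge N$ and $d(\sigma_i,\sigma)<q$.
\end{proof}

\subsection*{The category argument}
The natural open sets are those $h$ for which some $\mu_n^h$ of large degree lies in a given ball of measures. They are not dense in general, since the target $\mathcal A(\mathfrak e_h)$ moves with $h$. But the boundary of an open set $\mathcal O$ is nowhere dense, so a generic $h$ that lies in $\overline{\mathcal O}$ lies in $\mathcal O$, and Lemma~\ref{lem:approx} is a statement about closures.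

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
Let $(\lambda_i)$ be a dense sequence of probability measures on $\mathbb C$. For $i,N\in\mathbb N$ and rational $q>0$ let
\[
\mathcal O_{i,q,N}=\{h\in X:\ d(\mu_n^h,\lambda_i)<q\text{ for some }n\ge N\}.
\]
This set is open by Lemma~\ref{lem:continuity}, so $\mathcal O_{i,q,N}\cup(X\setminus\overline{\mathcal O_{i,q,N}})$ is open and dense. Let $\mathcal R$ be the intersection of these countably many sets with the residual set of Lemma~\ref{lem:nowhere}. Then $\mathcal R$ is residual, and (i) holds on it.

(ii) Let $h\in\mathcal R$. Limit points of $(\mu_n^h)$ are admissible by (K1) and (K2). Conversely, let $\sigma\in\mathcal A(\mathfrak e_h)$ and let $q>0$ be rational. Choose $i$ with $d(\sigma,\lambda_i)<q$. For each $N$, Lemma~\ref{lem:approx} with $q-d(\sigma,\lambda_i)$ in place of $q$ shows that every neighborhood of $h$ meets $\mathcal O_{i,q,N}$. So $h\in\overline{\mathcal O_{i,q,N}}$, and hence $h\in\mathcal O_{i,q,N}$ because $h\in\mathcal R$. Thus for every $N$ there is $n\ge N$ with $d(\mu_n^h,\sigma)<2q$. As $q$ is arbitrary, a subsequence of $(\mu_n^h)$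 converges to $\sigma$.

(iii) By Lemma~\ref{lem:smooth}(a), $c(z_0)>0$, so $\mathcal A(\mathfrak e_h)\ne\{\mu_{\mathfrak e_h}\}$ by Theorem~\ref{thm:admissible}(i). By (ii), $\mu_{\mathfrak e_h}$ is a limit point but not the only one, so $(\mu_n^h)$ does not converge. The statement on the largest mass at $z_0$ is Theorem~\ref{thm:admissible}(ii) combined with (ii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCGJ}
Bishop, Carleson, Garnett and Jones,
\emph{Harmonic measures supported on curves},
Pacific J. Math. 138 (1989).

\bibitem{CSZ}
Jacob S. Christiansen, Barry Simon and Maxim Zinchenko,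
\emph{Asymptotics of Chebyshev Polynomials, IV. Comments on the Complex Case},
arXiv:1812.10667 (2018).

\bibitem{Gamelin}
Gamelin, \emph{Uniform Algebras}.

\bibitem{Pommerenke}
Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\end{thebibliography}
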